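# Symbolic powers of the generic link of a determinantal ideal

## 1. The powers of the generic link of $I_t(X)$

**Theorem 1.** Let $K$ be any field, let $X=(x_{ij})$ be an $m\times n$ matrix of indeterminates, $R=K[X]$, and $1\le t\le\min(m,n)$. Let $I=I_t(X)$ be the ideal generated by the $t\times t$ minors $f_1,\dots,f_r$ of $X$, and let $g=\operatorname{ht} I=(m-t+1)(n-t+1)$. Let $Y=(Y_{ij})$ be a $g\times r$ matrix of new indeterminates, $S=R[Y]$, let $\mathfrak a\subset S$ be the ideal generated by the $g$ entries of $Y\cdot(f_1,\dots,f_r)^T$, and let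
$$J=\mathfrak a:_S IS .$$
Then $J^{(\ell)}=J^\ell$ for all $\ell\in\mathbb N$. Moreover $J^\ell\cap\mathfrak a^i=\mathfrak a^iJ^{\ell-i}$ for $0\le i\le\ell$, the ring $\operatorname{gr}_J(S)$ is a domain, and the Rees algebra $S[Js]$ is normal.

The question behind the theorem comes from Vaibhav Pandey and Matteo Varbaro, "Symbolic powers of the generic linkage of maximal minors", arXiv:2412.11235 (2024). For non-maximal minors, $2\le t<\min(m,n)$, the following was known: if $m=n$, then $J$ is an almost complete intersection and $J^{(\ell)}=J^\ell$ for all $\ell$. What about $m\ne n$? Theorem 1 answers: equality holds there too.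

Let us unpack the words.

**Generic link.** The ideal $J$ is called the generic link of $I$. Take $g=\operatorname{ht}I$ linear combinations of the generators of $I$, with coefficients as general as possible, namely new variables. They generate an ideal $\mathfrak a\subset IS$; the generators turn out to form a regular sequence. Now remove $IS$ from $\mathfrak a$ by forming the colon ideal. The simplest instance: $R=K[x]$, $I=(x)$, $g=r=1$. Then $\mathfrak a=(Yx)$ and $J=(Yx):x=(Y)$, all of whose powers are primary.

**Symbolic powers.** For an ideal $J$ of $S$,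
$$J^{(\ell)}=\bigcap_{P\in\operatorname{Ass}_S(S/J)}\bigl(J^\ell S_P\cap S\bigr).$$
Clearly $J^\ell\subseteq J^{(\ell)}$. The inclusion can be strict: for $(xy,yz,xz)\subset K[x,y,z]$, whose associated primes are $(x,y),(y,z),(x,z)$, the element $xyz$ lies in the second symbolic power (at $(x,y)$ the variable $z$ is a unit, the ideal becomes $(x,y)$, and $xyz\in(x,y)^2$; the other two primes are symmetric), but the square lives in degrees $\ge4$. We shall see that our $J$ is prime, so that $J^{(\ell)}=J^\ell S_J\cap S$.

**The last two rings.** $\operatorname{gr}_J(S)=\bigoplus_k J^k/J^{k+1}$ and $S[Js]=\bigoplus_kJ^ks^k\subset S[s]$.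

## 2. Divisorial ideals and the canonical module

The determinantal shape of $I$ enters the proof only at the end. Most of it takes place in the following setting, which we fix until further notice.

**General setting.** $R$ is a regular Noetherian domain, $I\neq0$ is a prime ideal of height $g$, and $A=R/I$ is normal and Cohen–Macaulay (CM). $I=(f_1,\dots,f_r)$, $Y$ is a $g\times r$ matrix of indeterminates, $S=R[Y]$, $\mathfrak a=(a_1,\dots,a_g)$ is generated by the entries of $Y(f_1,\dots,f_r)^T$, that is
$$a_i=\sum_{s=1}^rY_{is}f_s ,$$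
and $J=\mathfrak a:IS$. Put $B=S/IS=A[Y]$.

So $S$ is a regular domain, $IS$ is a prime of height $g$, and $B$ is a normal CM domain, never a field.

**Divisorial ideals.** For a nonzero ideal $\mathfrak c$ of a Noetherian normal domain $C$ put
$$\mathfrak c^{(j)}=\bigcap_{\operatorname{ht}Q=1}\mathfrak c^jC_Q ,$$
and $\mathfrak c^{(j)}=\mathfrak c^j$ if $C$ is a field. This is the reflexive hull (the double dual) of $\mathfrak c^j$. The ideal $\mathfrak c$ is divisorial if $\mathfrak c^{(1)}=\mathfrak c$. Isomorphism classes of divisorial ideals generate the class group $\operatorname{Cl}(C)$, in which $\operatorname{cl}(\mathfrak c^{(j)})=j\operatorname{cl}(\mathfrak c)$, and the class is $0$ exactly for principal ideals. Three remarks will be used.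

- Principal ideals, and more generally invertible ideals, are divisorial.
- If $\mathfrak c\subset C$ is an ideal and $\mathfrak c=u\mathfrak c'$ with $u$ in the fraction field, then $\mathfrak c^{(j)}=u^j\mathfrak c'^{(j)}$.
- A power of a divisorial ideal need not be divisorial. In $C=K[x,y,z]/(xz-y^2)$ let $\mathfrak c=(x,y)$, a prime of height one and the only prime minimal over $x$. In $C_{\mathfrak c}$ we have $x=y^2/z$, so $\mathfrak c C_{\mathfrak c}=(y)$ and $x$ has value $2$; hence $\mathfrak c^{(2)}=xC$. But $\mathfrak c^2=(x^2,xy,xz)=x(x,y,z)\ne xC$.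

**The canonical module.** $\omega_A=\operatorname{Ext}^g_R(A,R)$. At every prime $\mathfrak p\supseteq I$ it localizes to the canonical module of the CM local ring $A_{\mathfrak p}$, hence it is maximal CM there; at $\mathfrak p=I$ it has length one, so its rank is one. A maximal CM module over a normal domain is reflexive. So $\omega_A$ is isomorphic to a divisorial ideal, and we fix one:
$$\omega_A\cong\mathfrak b\subset A .$$
The ring $A$ is Gorenstein exactly when $\omega_A$ is locally free, that is, when $\mathfrak b$ is invertible.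

**Theorem 2.** In the general setting:

1. If $\mathfrak b^{(j)}=\mathfrak b^j$ for $1\le j\le\ell$, then $J^{(j)}=J^j$ and $J^{(j)}\cap\mathfrak a^i=\mathfrak a^iJ^{j-i}$ for $0\le i\le j\le\ell$.
2. $J^{(2)}=J^2$ if and only if $\mathfrak b^{(2)}=\mathfrak b^2$.
3. Let $\ell\ge3$. Suppose $A_{\mathfrak p}$ is Gorenstein for all $\mathfrak p$ of height $\le2$, and $\operatorname{depth}\mathfrak b^{(j)}_{\mathfrak p}\ge\min(3,\dim A_{\mathfrak p})$ for all $\mathfrak p$ and $2\le j\le\ell-1$. Then $J^{(j)}=J^j$ for all $j\le\ell$ if and only if $\mathfrak b^{(j)}=\mathfrak b^j$ for all $j\le\ell$.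

**Corollary 3.** If $A$ is Gorenstein, then $J^{(\ell)}=J^\ell$ for all $\ell$. If $A$ is not Gorenstein but $2\operatorname{cl}(\omega_A)=0$ in $\operatorname{Cl}(A)$, then $J^{(2)}\ne J^2$. For example, $J^{(2)}\neq J^2$ for the generic link of the ideal of $2$-minors of a generic symmetric $3\times3$ matrix.

So a question about an ideal $J$ in a large polynomial ring becomes a question about powers of a single rank-one ideal in $A$. Theorem 1 needs only part 1 of Theorem 2, plus a computation of the powers of $\mathfrak b$ in a determinantal ring. Parts 2, 3 and Corollary 3 show that the condition on $\mathfrak b$ cannot be dropped.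

## 3. The link at primes of height $g$ and $g+1$ containing $IS$

The purpose of this section is to see $I$, $\mathfrak a$ and $J$ in coordinates at the points of codimension at most one in $\operatorname{Spec}B$. There $A$ is regular, and everything becomes linear algebra.

**Lemma 4.** Let $P\supseteq IS$ be a prime of $S$ with $\operatorname{ht}P\le g+1$.

(a) If $P=IS$, then $\mathfrak aS_P=IS_P$.

(b) If $\operatorname{ht}P=g+1$ and $P\supseteq J$, there is a regular sequence $x_1,\dots,x_{g-1},y,z$ in $S_P$ (permutable, since $S_P$ is local) with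
$$IS_P=(x_1,\dots,x_{g-1},z),\qquad \mathfrak aS_P=(x_1,\dots,x_{g-1},yz),\qquad JS_P=(x_1,\dots,x_{g-1},y).$$

*Proof.*

**Step 1: replace $Y$ by a square matrix of indeterminates.** Let $\mathfrak p=P\cap R\supseteq I$; then $\operatorname{ht}\mathfrak p\le g+1$ and $\dim A_{\mathfrak p}=\operatorname{ht}\mathfrak p-g\le1$. As $A$ is normal, $A_{\mathfrak p}$ is a field or a DVR. Both $R_{\mathfrak p}$ and $A_{\mathfrak p}=R_{\mathfrak p}/I_{\mathfrak p}$ are regular, so $I_{\mathfrak p}$ is minimally generated by $g$ elements. By Nakayama these can be chosen among the $f_j$; renumber so that they are $f_1,\dots,f_g$. Write $f_s=\sum_{j\le g}C_{sj}f_j$ for $s>g$, with $C_{sj}\in R_{\mathfrak p}$. Then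
$$a_i=\sum_{j\le g}Z_{ij}f_j,\qquad Z_{ij}=Y_{ij}+\sum_{s>g}Y_{is}C_{sj},$$
and $R_{\mathfrak p}[Y]=R_{\mathfrak p}[Z][Y_{is}:s>g]$. So $Z$ is a $g\times g$ matrix of indeterminates over $R_{\mathfrak p}$. Each minor of $Z$ has a coefficient $\pm1$, hence is nonzero modulo $\mathfrak cR_{\mathfrak p}[Y]$ for every proper ideal $\mathfrak c$ of $R_{\mathfrak p}$.

**Step 2: part (a).** If $P=IS$, then $\det Z\notin IR_{\mathfrak p}[Y]$, so $\det Z$ is a unit in $S_P$ and $(a_1,\dots,a_g)S_P=(f_1,\dots,f_g)S_P=IS_P$.

**Step 3: if $\operatorname{ht}P=g+1$, some $(g-1)$-minor of $Z$ is not in $P$.** For $g=1$ the empty minor is $1$. Let $g\ge2$, and let $Q$ be the height-one prime of $A_{\mathfrak p}[Z,Y_{is}:s>g]$ given by $P/IS$.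

- If $A_{\mathfrak p}$ is a DVR, then $\operatorname{ht}\mathfrak p=g+1$ and $Q$ contains the extension of $\mathfrak pA_{\mathfrak p}$, which is itself a height-one prime. So $Q$ equals this extension, and by Step 1 it contains no minor of $Z$.
- If $A_{\mathfrak p}$ is a field, then $Q=(h)$ with $h$ an irreducible polynomial. Suppose all $(g-1)$-minors are in $Q$. Since $h$ divides the nonzero minor omitting row $i$ and column $j$, the polynomial $h$ involves no variable of row $i$ or column $j$ of $Z$, and no $Y_{is}$ with $s>g$. This holds for all $i,j$, so $h$ is constant, a contradiction.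

**Step 4: diagonalize.** Over $S_P$, move an invertible $(g-1)\times(g-1)$ submatrix of $Z$ to the upper left corner, make it the identity, and clear the last row and column. This gives $U,V\in GL_g(S_P)$ with
$$UZV=\operatorname{diag}(1,\dots,1,y),\qquad y=\text{unit}\cdot\det Z .$$
Let $(x_1,\dots,x_g)^T=V^{-1}(f_1,\dots,f_g)^T$ and $z=x_g$. Then $IS_P=(x_1,\dots,x_g)$. From $U(a_1,\dots,a_g)^T=UZV(x_1,\dots,x_g)^T$ we get $\mathfrak aS_P=(x_1,\dots,x_{g-1},yz)$. Since $IS_P$ has height $g$ in the CM local ring $S_P$, the $x_1,\dots,x_g$ form a regular sequence.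

**Step 5: the element $y$, and the ideal $J$.** By Step 1, $y$ is nonzero in the domain $B_P=S_P/(x_1,\dots,x_g)$. If $y$ were a unit, then $\mathfrak aS_P=IS_P$ and $JS_P=S_P$, contradicting $J\subseteq P$. So $y\in PS_P$, and $x_1,\dots,x_g,y$ is a regular sequence. Finally, colons of finitely generated ideals localize, so $JS_P=(x_1,\dots,x_{g-1},yz):z$. If $sz=w+yzr$ with $w\in(x_1,\dots,x_{g-1})$, then $z(s-yr)\in(x_1,\dots,x_{g-1})$, hence $s-yr\in(x_1,\dots,x_{g-1})$. So $JS_P=(x_1,\dots,x_{g-1},y)$. $\square$

Here is the picture for $R=K[x_1,x_2]$, $I=(x_1,x_2)$, $g=r=2$, and $\Delta=\det Y$. Let $P=(x_1,x_2,\Delta)$. Then $Y_{11}\notin P$, and $Y_{11}a_2-Y_{21}a_1=\Delta x_2$. So in $S_P$ we have $IS_P=(a_1,x_2)$, $\mathfrak aS_P=(a_1,\Delta x_2)$, $JS_P=(a_1,\Delta)$.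

## 4. $\mathfrak a=IS\cap J$ with $J$ prime

This section makes the word "link" precise: $V(\mathfrak a)$ consists of two irreducible pieces, $V(IS)$ and $V(J)$.

**Lemma 5.** $a_1,\dots,a_g$ is a regular sequence; $J$ is prime of height $g$; $IS\not\subset J$; $\mathfrak aS_J=JS_J$; and
$$\mathfrak a=IS\cap J. \tag{1}$$

*Proof.*

**Step 1: away from $IS$ the equations can be solved.** If $f_j\ne0$, then in $S_{f_j}$ the equation $a_i=0$ can be solved for $Y_{ij}$. So $(a_1,\dots,a_i)S_{f_j}$ is prime of height $i$ for $i\le g$, and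
$$S_{f_j}/\mathfrak aS_{f_j}\cong R_{f_j}[Y_{is}:s\neq j]$$
is a domain in which nonzero elements of $R$ stay nonzero.

**Step 2: regular sequence.** A prime containing $(a_1,\dots,a_i)$ either contains $IS$, and has height $\ge g\ge i$, or avoids some $f_j\ne0$, and has height $\ge i$ by Step 1. Together with Krull's theorem, the proper ideal $(a_1,\dots,a_i)$ has height exactly $i$. As $S$ is CM, this ideal is unmixed: all its associated primes have height $i$. For $i<g$ the element $a_{i+1}$ lies in no associated prime $\mathfrak Q$ of $(a_1,\dots,a_i)$, since otherwise $\operatorname{ht}(a_1,\dots,a_{i+1})\le\operatorname{ht}\mathfrak Q=i$. So the $a_i$ form a regular sequence.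

**Step 3: the associated primes of $\mathfrak a$.** Let $\mathfrak Q\in\operatorname{Ass}(S/\mathfrak a)$, so $\operatorname{ht}\mathfrak Q=g$. If $\mathfrak Q\supseteq IS$, then $\mathfrak Q=IS$. Otherwise $\mathfrak Q$ avoids some $f_j\ne0$; then $\mathfrak QS_{f_j}\supseteq\mathfrak aS_{f_j}$ are primes of the same height $g$, so $\mathfrak Q=\mathfrak Q_j:=\mathfrak aS_{f_j}\cap S$. By Step 1, $\mathfrak Q_j$ contains no nonzero $f_{j'}$. So for each $f_{j'}\neq0$ the primes $\mathfrak Q_jS_{f_{j'}}\supseteq\mathfrak aS_{f_{j'}}$ have the same height and are equal, and $\mathfrak Q_j=\mathfrak Q_{j'}$. Call this common prime $J'$. It has height $g$ and contains $\mathfrak a$, it does not contain $IS$, and $\mathfrak aS_{J'}=J'S_{J'}$. So $\operatorname{Ass}(S/\mathfrak a)=\{IS,J'\}$.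

**Step 4: identify $J$.** By Lemma 4(a), $\mathfrak aS_{IS}=IS_{IS}$. Both localizations of $\mathfrak a$ at its associated primes are the maximal ideals, so the primary decomposition is $\mathfrak a=IS\cap J'$. Therefore $J=\mathfrak a:IS=(IS:IS)\cap(J':IS)=S\cap J'=J'$. $\square$

From now on $J^{(k)}=J^kS_J\cap S$, with $J^{(0)}=S$, and $J^{(i)}J^{(k)}\subseteq J^{(i+k)}$.

**Quasi-regularity.** Since $\mathfrak a$ is generated by a regular sequence, $\operatorname{gr}_{\mathfrak a}(S)=(S/\mathfrak a)[T_1,\dots,T_g]$ with $T_i$ the class of $a_i$. Writing $a^\alpha=a_1^{\alpha_1}\cdots a_g^{\alpha_g}$, this says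
$$\sum_{|\alpha|=i}c_\alpha a^\alpha\in\mathfrak a^{i+1}\ \Longrightarrow\ c_\alpha\in\mathfrak a\ \text{ for all }\alpha, \tag{2}$$
and the same after any localization.

## 5. Two links computed by hand

**Example: $I=(x_1,x_2)\subset K[x_1,x_2]$.** (This is $I_1$ of a $1\times2$ matrix.) By Cramer's rule $\Delta x_1,\Delta x_2\in\mathfrak a$, so $\Delta=\det Y\in J$. We claim $J=(a_1,a_2,\Delta)$. All ideals are homogeneous for the degree in $x_1,x_2$. Let $p\in J$ be of $x$-degree $0$, so $p\in K[Y]$. Then $px_1=\alpha a_1+\beta a_2$ with $\alpha,\beta\in K[Y]$, that is $\alpha Y_{11}+\beta Y_{21}=p$ and $\alpha Y_{12}+\beta Y_{22}=0$. Since $Y_{12},Y_{22}$ are coprime, $(\alpha,\beta)=\lambda(Y_{22},-Y_{12})$ and $p=\lambda\Delta$. A homogeneous element of $J$ of positive $x$-degree lies in $IS\cap J=\mathfrak a$ by (1). This proves the claim. The image of $J$ in $B=K[Y]$ is the principal ideal $(\Delta)$.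

Let us test $J^{(2)}=J^2$ here. Let $x\in J^{(2)}$. At $P=(x_1,x_2,\Delta)$ we saw $JS_P=(a_1,\Delta)$, a prime generated by a regular sequence, so $J^2S_P$ is $JS_P$-primary and $x\in J^2S_P$. Hence the image of $x$ in $K[Y]$ lies in $\Delta^2K[Y]_{(\Delta)}\cap K[Y]=(\Delta^2)$. Subtract a multiple of $\Delta^2\in J^2$; now $x\in J^{(2)}\cap IS\subseteq J\cap IS=\mathfrak a$, say $x=c_1a_1+c_2a_2$. In $S_J$ we have $x\in J^2S_J=\mathfrak a^2S_J$, so (2) gives $c_1,c_2\in\mathfrak aS_J\cap S=J$. So $x\in\mathfrak aJ\subset J^2$, and $J^{(2)}=J^2$.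

**Example: the $2$-minors of a $2\times3$ matrix.** Here $g=2$, $r=3$. Take the generators with signs, $f_1=[12|23]$, $f_2=-[12|13]$, $f_3=[12|12]$ (the numbers are row and column indices; the signs can be absorbed into $Y$). Let $W$ be the $4\times3$ matrix whose rows are the two rows $X_1,X_2$ of $X$ and the two rows $Y_1,Y_2$ of $Y$. Expanding along the $Y$-row,
$$\det(Y_i,X_1,X_2)=Y_{i1}f_1+Y_{i2}f_2+Y_{i3}f_3=a_i ,$$
so two of the four maximal minors of $W$ generate $\mathfrak a$. Call the other two $h_i=\det(X_i,Y_1,Y_2)$. The ideal $I_3(W)$ is prime of height $2$ (Hochster–Eagon) and contains $\mathfrak a$, so by Lemma 5 it is $IS$ or $J$. It is generated in degree $3$ and does not contain $f_1$, so it is $J$: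
$$J=(a_1,a_2,h_1,h_2)=I_3(W).$$
This $J$ has height $2$ and needs four generators (four linearly independent forms of the same degree), so it is not an almost complete intersection. A method relying on that property, available for square matrices, has nothing to start from here.

Look at the image of $J$ in $B$. It is $(\bar h_1,\bar h_2)$, where $h_i=\sum_jx_{ij}M_j$ with $M_j$ the signed $2$-minors of $Y$. In $B$ we have $x_{21}x_{1j}=x_{11}x_{2j}$, hence $x_{21}\bar h_1=x_{11}\bar h_2$. So $(\bar h_1,\bar h_2)$ is a multiple, in the fraction field, of $(x_{11},x_{21})B$. The next section identifies this image in general.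

## 6. The ideal $\omega$: the image of $J$ in $B$

We compute what remains of $J$ when $IS$ is set to zero.

**Lemma 6.** Let $\omega=(J+IS)/IS\subset B$. There is a nonzero $u\in\operatorname{Frac}(B)$ such that for all $j\ge1$
$$\omega^j=u^j\,\mathfrak b^jB,\qquad \omega^{(j)}=u^j\,\mathfrak b^{(j)}B. \tag{3}$$
In particular $\omega^{(1)}=\omega$, and $\omega^{(j)}=\omega^j$ if and only if $\mathfrak b^{(j)}=\mathfrak b^j$.

*Proof.* By (1), $\omega\cong J/(J\cap IS)=J/\mathfrak a$. Since $J=\mathfrak a:IS$, this is $\operatorname{Hom}_S(S/IS,S/\mathfrak a)$. As $\mathfrak a$ is generated by a regular sequence of length $g$ inside $IS$, Rees' lemma (Bruns–Herzog, Lemma 1.2.4) identifies it with $\operatorname{Ext}^g_S(S/IS,S)$. Flat base change gives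
$$\omega\cong\operatorname{Ext}^g_S(S/IS,S)\cong\omega_A\otimes_AB\cong\mathfrak bB .$$
Also $\omega\ne0$, since $\mathfrak bB\neq0$. Isomorphic nonzero ideals of a domain differ by a factor from the fraction field: $\omega=u\mathfrak bB$, and so $\omega^j=u^j\mathfrak b^jB$. Taking reflexive hulls, $\omega^{(j)}=u^j(\mathfrak b^jB)^{**}$; since $\operatorname{Hom}$ of finitely generated modules over a Noetherian ring commutes with flat base change, $(\mathfrak b^jB)^{**}=\mathfrak b^{(j)}B$. Finally $B$ is faithfully flat over $A$, so $\mathfrak b^jB=\mathfrak b^{(j)}B$ exactly when $\mathfrak b^j=\mathfrak b^{(j)}$; and $\mathfrak b^{(1)}=\mathfrak b$. $\square$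

In the first example of Section 5, $A=K$ and $\omega=(\Delta)$. In the second, $\mathfrak b=(x_{11},x_{21})A$ is a possible choice.

## 7. Coefficients modulo $\mathfrak a$

**An attempt, and where it stops.** The proof of $J^{(2)}=J^2$ in the first example suggests an induction for $J^{(k)}=J^k$. Take $x\in J^{(k)}$. First show that its image in $B$ lies in $\omega^{(k)}$; if $\omega^{(k)}=\omega^k$, subtract an element of $J^k$ and reach $x\in J^{(k)}\cap IS\subseteq\mathfrak a$. Write $x=\sum c_ia_i$, show $c_i\in J^{(k-1)}$, and use $J^{(k-1)}=J^{k-1}$.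

For $k=2$ this works: $c_i\in J$ came out of (2). For $k=3$ and $g\ge2$ the statement "$c_i\in J^{(2)}$" is false as it stands. The element
$$0=a_2\cdot a_1-a_1\cdot a_2$$
lies in $J^{(3)}$, and its coefficients $a_2,-a_1$ are not in $J^{(2)}$: if $a_2\in J^2S_J=\mathfrak a^2S_J$, then (2) would give $1\in\mathfrak aS_J$. Adding such a relation spoils any good choice of coefficients, and we have no rule for making a good choice.

What does $x$ determine? If $x\in\mathfrak a^i$ and $x=\sum_{|\alpha|=i}c_\alpha a^\alpha$, then by (2) the $c_\alpha$ are determined modulo $\mathfrak a$, no better. In particular their images $\bar c_\alpha\in B$ are determined, because $\mathfrak a\subset IS$. So we ask only for the symbolic order of $\bar c_\alpha$ with respect to $\omega$. Membership in a divisorial ideal of the normal domain $B$ can be tested at height-one primes, and there Lemma 4 gives us coordinates. This is the point of the Key Lemma below. First we need the intersections in those coordinates.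

**Lemma 7.** Let $P$ be as in Lemma 4(b). In $S_P$ we have $J^k\cap\mathfrak a^i=\mathfrak a^iJ^{k-i}$ for $0\le i\le k$.

*Proof.* We write $J,\mathfrak a$ for $JS_P,\mathfrak aS_P$ and $x'=(x_1,\dots,x_{g-1})$, so $J=(x',y)$ and $\mathfrak a=(x',yz)$. The inclusion $\supseteq$ is clear because $\mathfrak a\subset J$.

**Step 1: $i=1$, $k\ge1$.** We have $J^k=x'J^{k-1}+(y^k)$ and $x'J^{k-1}\subset\mathfrak aJ^{k-1}$. So it suffices to treat $y^ks\in\mathfrak a=(x',yz)$. As $y$ is regular modulo $(x')$, cancelling one $y$ gives $y^{k-1}s\in(x',z)$. As $y$ is regular modulo $(x',z)$, we get $s\in(x',z)$. So $y^ks\in x'y^k+(yz)y^{k-1}\subset\mathfrak aJ^{k-1}$.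

**Step 2: $\mathfrak a^iJ^j\cap\mathfrak a^{i+1}=\mathfrak a^{i+1}J^{j-1}$ for $j\ge1$.** Let $\sum_{|\alpha|=i}c_\alpha a^\alpha\in\mathfrak a^{i+1}$ with $c_\alpha\in J^j$. By (2) and Step 1, $c_\alpha\in\mathfrak a\cap J^j=\mathfrak aJ^{j-1}$, so the sum is in $\mathfrak a^{i+1}J^{j-1}$. The other inclusion is clear.

**Step 3: induction on $i$.** For $i<k$,
$$J^k\cap\mathfrak a^{i+1}=(J^k\cap\mathfrak a^i)\cap\mathfrak a^{i+1}=\mathfrak a^iJ^{k-i}\cap\mathfrak a^{i+1}=\mathfrak a^{i+1}J^{k-i-1}.\qquad\square$$

**Lemma 8 (Key Lemma).** Let $0\le i<k$ and $x=\sum_{|\alpha|=i}c_\alpha a^\alpha\in J^{(k)}$ with $c_\alpha\in S$. Then $c_\alpha\in J$, and the image $\bar c_\alpha$ of $c_\alpha$ in $B$ lies in $\omega^{(k-i)}$.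

*Proof.*

**Step 1: $c_\alpha\in J$, by looking at the generic point of $J$.** In $S_J$, $x\in J^kS_J=\mathfrak a^kS_J\subset\mathfrak a^{i+1}S_J$ by Lemma 5. By (2), $c_\alpha\in\mathfrak aS_J\cap S=JS_J\cap S=J$.

**Step 2: $\bar c_\alpha\in\omega^{(k-i)}$, by looking at height-one primes of $B$.** Such a prime is $P/IS$ with $\operatorname{ht}P=g+1$. If $J\not\subset P$, then $\omega B_P=B_P$ and there is nothing to show. Let $J\subset P$. By Lemma 4(b), the prime $JS_P$ is generated by a regular sequence, so the quotients $J^jS_P/J^{j+1}S_P$ are free over $S_P/JS_P$. Filtering $S_P/J^kS_P$ by them, $\operatorname{Ass}(S_P/J^kS_P)=\{JS_P\}$. Elements outside $J$ are therefore nonzerodivisors on $S_P/J^kS_P$, and $J^{(k)}S_P=J^kS_P$. So in $S_P$, by Lemma 7, $x\in J^k\cap\mathfrak a^i=\mathfrak a^iJ^{k-i}$, that is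
$$x=\sum_{|\alpha|=i}c'_\alpha a^\alpha,\qquad c'_\alpha\in J^{k-i}S_P .$$
Now $\sum(c_\alpha-c'_\alpha)a^\alpha=0$, so (2) gives $c_\alpha-c'_\alpha\in\mathfrak aS_P\subset IS_P$. Hence $\bar c_\alpha=\bar c'_\alpha\in\omega^{k-i}B_P$. Since $P$ was arbitrary, $\bar c_\alpha\in\omega^{(k-i)}$. $\square$

## 8. Descent along the $\mathfrak a$-adic filtration

**Proof of Theorem 2(1).** Assume $\mathfrak b^{(j)}=\mathfrak b^j$, equivalently $\omega^{(j)}=\omega^j$ (Lemma 6), for $1\le j\le\ell$. Fix $k\le\ell$. We show
$$J^{(k)}\cap\mathfrak a^i\subseteq\mathfrak a^iJ^{k-i}\qquad(0\le i\le k) \tag{4}$$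
by descending induction on $i$; the reverse inclusion is clear, as $\mathfrak a\subset J$.

**Start: $i=k$.** The claim is $J^{(k)}\cap\mathfrak a^k\subseteq\mathfrak a^k$.

**Step: from $i+1$ to $i$, where $i<k$.** Let $x=\sum_{|\alpha|=i}c_\alpha a^\alpha\in J^{(k)}\cap\mathfrak a^i$. By the Key Lemma $c_\alpha\in J$ and
$$\bar c_\alpha\in\omega^{(k-i)}=\omega^{k-i}=(J^{k-i}+IS)/IS .$$
So $c_\alpha=e_\alpha+h_\alpha$ with $e_\alpha\in J^{k-i}$ and $h_\alpha\in IS$. Since $k-i\ge1$, both $c_\alpha$ and $e_\alpha$ are in $J$, so $h_\alpha\in IS\cap J=\mathfrak a$ by (1). Now $\sum e_\alpha a^\alpha\in\mathfrak a^iJ^{k-i}\subset J^k$. Therefore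
$$\sum h_\alpha a^\alpha=x-\sum e_\alpha a^\alpha\in J^{(k)}\cap\mathfrak a^{i+1}\subseteq\mathfrak a^{i+1}J^{k-i-1}\subseteq\mathfrak a^iJ^{k-i},$$
by the induction hypothesis and $\mathfrak a\subset J$. So $x\in\mathfrak a^iJ^{k-i}$.

Taking $i=0$ in (4) gives $J^{(k)}=J^k$, and (4) is then the second assertion. $\square$

The coefficients $h_\alpha$ are never asked to lie in a high power of $J$. They only have to be in $\mathfrak a$, and this pushes the error one step deeper in the $\mathfrak a$-adic filtration; at depth $k$ nothing is left to prove.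

**Proposition 9.** Suppose $J^{(k)}=J^k$ for all $k$. Then $\operatorname{gr}_J(S)$ is a domain and $S[Js]$ is normal.

*Proof.* Let $v$ be the order valuation of the regular local ring $S_J$: $v(x)\ge k$ means $x\in J^kS_J$. It is a valuation because $\operatorname{gr}_{JS_J}(S_J)$ is a polynomial ring over a field. By hypothesis
$$J^k=J^kS_J\cap S=\{x\in S:v(x)\ge k\}.$$

**The associated graded ring.** Since $J^{k+1}S_J\cap J^k=J^{k+1}$, the map $\operatorname{gr}_J(S)\to\operatorname{gr}_{JS_J}(S_J)$ is injective, and its target is a domain.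

**The Rees algebra.** For $0\neq F=\sum x_ks^k\in S[s]$ put $w(F)=\min_k(v(x_k)-k)$. Clearly $w(F+G)\ge\min(w(F),w(G))$. Moreover $w(FG)=w(F)+w(G)$: the inequality $\ge$ is clear. For equality let $G=\sum y_ls^l$, and let $k_0,l_0$ be the smallest indices attaining $w(F),w(G)$. In the coefficient $\sum_{k+l=k_0+l_0}x_ky_l$ of $FG$, the term $x_{k_0}y_{l_0}$ has value exactly $w(F)+w(G)+k_0+l_0$; every other term has $k<k_0$ or $l<l_0$ and strictly larger value. So $w$ extends to a valuation of $\operatorname{Frac}(S)(s)$, with valuation ring $\mathcal V$, and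
$$S[Js]=\{F=\textstyle\sum x_ks^k\in S[s]:v(x_k)\ge k\text{ for all }k\}=S[s]\cap\mathcal V .$$
Both $S[s]$ and $\mathcal V$ are integrally closed in $\operatorname{Frac}(S)(s)$, hence so is their intersection. $\square$

So Theorem 1 will follow once we show: for $A=K[X]/I_t(X)$, all powers of $\mathfrak b$ are divisorial.

## 9. Standard monomials and two families of primary powers

Now let $A=K[X]/I_t(X)$. By Hochster–Eagon, $A$ is a normal CM domain of dimension $mn-g$ with $g=(m-t+1)(n-t+1)=\operatorname{ht}I$, so we are in the general setting. If $t=1$, then $A=K$, $\mathfrak b=A$, and Theorem 2(1) applies. From here on let $t\ge2$ and $\rho=t-1$. So $1\le\rho<\min(m,n)$ and $g=(m-\rho)(n-\rho)$.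

**The case $\rho=1$ by hand.** Modulo the $2$-minors, $x_{ab}x_{cd}=x_{ad}x_{cb}$. So a product $x_{a_1b_1}\cdots x_{a_wb_w}$ depends in $A$ only on the multiset of the $a$'s and the multiset of the $b$'s; sort both to get $a_1\le\dots\le a_w$, $b_1\le\dots\le b_w$. Under $x_{ij}\mapsto u_iv_j$ the sorted products go to distinct monomials, so $A$ is the subring of $K[u,v]$ spanned by the monomials of bidegree $(w,w)$. Let $p=(x_{11},\dots,x_{1n})$, the ideal of the first row. A monomial of bidegree $(w,w)$ divisible by $u_1^k$ contains $k$ factors $u_1v_b$. So $p^k$ consists of the elements of $A$ divisible by $u_1^k$, that is, of value $\ge k$ for the valuation of the prime element $u_1$. Hence $p^k$ is $p$-primary for every $k$. For general $\rho$ we replace $u_1$ by a $\rho\times\rho$ determinant and sorted products by standard monomials.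

**Standard monomials.** Write $[a|b]=[a_1\dots a_s|b_1\dots b_s]$, $s\ge1$, for the minor of $X$ with rows $a_1<\dots<a_s$ and columns $b_1<\dots<b_s$. Order minors by
$$[a_1..a_s|b_1..b_s]\le[c_1..c_v|d_1..d_v]\iff s\ge v\ \text{and}\ a_i\le c_i,\ b_i\le d_i\ \text{for } i\le v .$$
A standard monomial is a product $\mu_1\mu_2\cdots\mu_w$ ($w\ge0$) of minors with $\mu_1\le\mu_2\le\dots\le\mu_w$. For example, for $2\times2$ matrices $x_{11}x_{22}$ is standard, since $[1|1]\le[2|2]$, and $x_{12}x_{21}$ is not; it is equal to $x_{11}x_{22}-[12|12]$, a combination of standard monomials. In general, by the straightening law (Doubilet–Rota–Stein; De Concini–Eisenbud–Procesi; Bruns–Vetter, *Determinantal Rings*, §4), the standard monomials span $K[X]$ over $K$. Minors of size $\ge t$ lie in $I_t(X)$, so the standard monomials with all factors of size $\le\rho$ span $A$. From now on "standard monomial" means one of these.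

Let $\Pi_p$ be the set of $\rho$-minors with rows $1,\dots,\rho$ and $\Pi_q$ the set of $\rho$-minors with columns $1,\dots,\rho$. Let $p,q$ be the ideals of $A$ generated by $\Pi_p,\Pi_q$.

**Proposition 10.** The standard monomials are linearly independent in $A$. For all $k\ge1$, $p^k$ is the span of the standard monomials with at least $k$ factors in $\Pi_p$; moreover $p$ is prime and $p^k$ is $p$-primary. The same holds for $q$ and $\Pi_q$.

*Proof.*

**Step 1: map $A$ to a polynomial ring and find leading monomials.** Let $U=(u_{ij})$ be $m\times\rho$ and $V=(v_{ij})$ be $\rho\times n$ matrices of indeterminates. Since $\operatorname{rank}UV\le\rho$, the substitution $X\mapsto UV$ induces $\varphi:A\to K[U,V]$. By Cauchy–Binet, for an $s$-minor,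
$$\varphi[a|b]=\sum_c[a|c]_U[c|b]_V ,$$
$c$ running over the $s$-subsets of $\{1,\dots,\rho\}$. Use the lexicographic order with
$$u_{11}>\dots>u_{1\rho}>u_{21}>\dots>u_{m\rho}>v_{11}>v_{21}>\dots>v_{\rho1}>v_{12}>\dots>v_{\rho n}.$$
The terms of $\varphi[a|b]$ are $\pm\prod_iu_{a_i\tau(i)}\prod_iv_{\tau'(i)b_i}$, where $\tau,\tau'$ are injections $\{1,\dots,s\}\to\{1,\dots,\rho\}$ with the same image; distinct pairs $(\tau,\tau')$ give distinct monomials. The largest one has $\tau(1)=1$, then $\tau(2)=2$, and so on; then $\tau'$ has image $\{1,\dots,s\}$ and is the identity for the same reason. So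
$$\operatorname{lm}\varphi[a|b]=\prod_iu_{a_ii}v_{ib_i},\quad\text{with coefficient }1. \tag{5}$$

**Step 2: distinct standard monomials have distinct leading monomials.** For $\mu=\prod_k[a^k|b^k]$ standard, (5) gives $\operatorname{lm}\varphi(\mu)=\prod_{k,i}u_{a^k_ii}v_{ib^k_i}$. This determines, for each $i$, the multisets $\{a^k_i\}_k$ and $\{b^k_i\}_k$. The indices $k$ for which the $k$-th minor has size $\ge i$ form an initial segment, and along it $a^k_i$ and $b^k_i$ are weakly increasing in $k$. So sorting the multisets recovers all $a^k_i,b^k_i$, hence $\mu$.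

**Step 3: pull out the determinant $d$.** Let $d=\det(u_{ij})_{i,j\le\rho}$, an irreducible polynomial with $\operatorname{lm}(d)=u_{11}\cdots u_{\rho\rho}$, and let $v_d$ be its valuation. For $[1..\rho|b]\in\Pi_p$ Cauchy–Binet has a single term: $\varphi[1..\rho|b]=d\cdot[1..\rho|b]_V$. Next, a minor of size $\le\rho$ that is $\le$ an element of $\Pi_p$ lies in $\Pi_p$: its size is $\rho$ and its row indices satisfy $a_i\le i$, so $a_i=i$. Hence if $\mu=\mu_1\cdots\mu_w$ is standard with exactly $e=e(\mu)$ factors in $\Pi_p$, these are $\mu_1,\dots,\mu_e$, and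
$$\varphi(\mu)=d^e\tilde\mu,\qquad\tilde\mu=\prod_{k\le e}[1..\rho|b^k]_V\prod_{k>e}\varphi(\mu_k).$$

**Step 4: $\operatorname{lm}(\tilde\mu)$ is not divisible by $\operatorname{lm}(d)$.** The variables $u$ in $\operatorname{lm}(\tilde\mu)$ are the $u_{a^k_ii}$ with $k>e$. If $\operatorname{lm}(d)$ divided it, then for each $i\le\rho$ there would be a $k>e$ with $a^k_i=i$. The case $i=\rho$ shows that some $\mu_k$ with $k>e$ has size $\rho$, so $\mu_{e+1}$ has size $\rho$. Then $a^{e+1}_i\le a^k_i=i$ for each $i$ (with the corresponding $k$), so $a^{e+1}=(1,\dots,\rho)$ and $\mu_{e+1}\in\Pi_p$, a contradiction.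

**Step 5: read off $v_d$ from the standard expansion.** Let $f=\sum c_\mu\mu$ be a combination of standard monomials with not all $c_\mu\in K$ zero, and let $e$ be the minimum of $e(\mu)$ over $c_\mu\ne0$. Then
$$\varphi(f)/d^e\equiv\sum_{e(\mu)=e}c_\mu\tilde\mu\pmod d .$$
The leading monomials $\operatorname{lm}(\tilde\mu)=\operatorname{lm}\varphi(\mu)/\operatorname{lm}(d)^e$ in this sum are distinct by Step 2, so the leading monomial of the sum is one of them. By Step 4 it is not divisible by $\operatorname{lm}(d)$. A multiple of $d$ has leading monomial divisible by $\operatorname{lm}(d)$; so $d$ does not divide the sum, and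
$$v_d(\varphi(f))=e=\min\{e(\mu):c_\mu\neq0\}. \tag{6}$$
In particular $\varphi(f)\ne0$: the standard monomials are independent and, as they span $A$, $\varphi$ is injective.

**Step 6: conclusion.** By (6), $F_k:=\{f\in A:v_d(\varphi(f))\ge k\}$ is the span of the $\mu$ with $e(\mu)\ge k$. Such $\mu$ lie in $p^k$, and $v_d\circ\varphi\ge1$ on the generators of $p$; so $F_k\subseteq p^k\subseteq F_k$ and $p^k=F_k$. Since $v_d$ is a valuation with $v_d(1)=0$, $p=F_1$ is prime. If $fh\in p^k$ and $h\notin p$, then $v_d(\varphi(h))=0$, so $v_d(\varphi(f))\ge k$ and $f\in p^k$. As $\sqrt{p^k}=p$, the ideal $p^k$ is $p$-primary.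

**Step 7: the ideal $q$.** Use $d'=\det(v_{ij})_{i,j\le\rho}$, with $\operatorname{lm}(d')=v_{11}\cdots v_{\rho\rho}$ and $\varphi[a|1..\rho]=[a|1..\rho]_U\cdot d'$, and exchange rows and columns in Steps 3–6. $\square$

## 10. The class group of $A$ and the end of the proof of Theorem 1

**Proposition 11.** $p$ and $q$ are primes of height one, $\operatorname{Cl}(A)$ is generated by $\operatorname{cl}(p)$, and $\operatorname{cl}(q)=-\operatorname{cl}(p)$.

*Proof.* Let $\delta=[1..\rho|1..\rho]$.

**Step 1: $p\cap q=\delta A$.** By Proposition 10 and Step 3 of its proof, $p$ (resp. $q$) is spanned by the standard monomials whose first factor lies in $\Pi_p$ (resp. $\Pi_q$). Since the standard monomials form a basis, $p\cap q$ is spanned by those whose first factor is in $\Pi_p\cap\Pi_q=\{\delta\}$. As $\delta\le\mu$ for every minor $\mu$ of size $\le\rho$, the product of $\delta$ with any standard monomial is standard; so these span $\delta A$.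

**Step 2: $\operatorname{div}(\delta)=p+q$.** Since $\rho<n$, the minor $[1..\rho|2..\rho{+}1]$ exists. It is in $p$; it is not in $q$, because its image $d\cdot[1..\rho|2..\rho{+}1]_V$ is not divisible by $d'$. Similarly $q\not\subset p$, using $\rho<m$. So the minimal primes of $\delta A=p\cap q$ are $p$ and $q$; by Krull they have height one. Moreover $\delta A_p=pA_p$ and $\delta A_q=qA_q$, so $\operatorname{div}(\delta)=p+q$ and $\operatorname{cl}(q)=-\operatorname{cl}(p)$.

**Step 3: $A_\delta$ is factorial.** In $A_\delta$, for $i,j>\rho$, the vanishing $(\rho+1)$-minor on rows $1,\dots,\rho,i$ and columns $1,\dots,\rho,j$ is $\delta x_{ij}$ plus a polynomial in the entries $x_{ab}$ with $a\le\rho$ or $b\le\rho$. So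
$$K[x_{ab}:a\le\rho\ \text{or}\ b\le\rho]_\delta\to A_\delta$$
is surjective. Both sides are affine domains of dimension $mn-(m-\rho)(n-\rho)=\dim A$, so the map is an isomorphism, and $A_\delta$ is factorial. By Nagata's theorem $\operatorname{Cl}(A)$ is generated by the classes of the height-one primes containing $\delta$, namely $\operatorname{cl}(p)$ and $\operatorname{cl}(q)=-\operatorname{cl}(p)$. $\square$

**Proof of Theorem 1.** By Proposition 11, $\operatorname{cl}(\omega_A)=c\cdot\operatorname{cl}(p)$ for some $c\in\mathbb Z$; its value is not needed. If $c\ge0$, then $\omega_A\cong p^{(c)}$; if $c<0$, then $\omega_A\cong q^{(-c)}$, because $c\operatorname{cl}(p)=(-c)\operatorname{cl}(q)$. An ideal $\mathfrak c$ primary to a height-one prime $Q_0$ is divisorial: it is the unit ideal at every other height-one prime, so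
$$\bigcap_{\operatorname{ht}Q=1}\mathfrak cA_Q=\mathfrak cA_{Q_0}\cap\bigcap_{Q\ne Q_0}A_Q=\mathfrak cA_{Q_0}\cap A=\mathfrak c .$$
By Proposition 10 this applies to all powers of $p$ and of $q$. So we may take $\mathfrak b=p^c$ or $\mathfrak b=q^{-c}$. Every power $\mathfrak b^j$ is again a power of $p$ or of $q$, hence the unit ideal or primary to a height-one prime, and $\mathfrak b^{(j)}=\mathfrak b^j$ for all $j\ge1$. Theorem 2(1) gives $J^{(\ell)}=J^\ell$ and $J^\ell\cap\mathfrak a^i=\mathfrak a^iJ^{\ell-i}$ for all $0\le i\le\ell$. Proposition 9 gives the statements on $\operatorname{gr}_J(S)$ and $S[Js]$. In particular, for $2\le t<\min(m,n)$ and $m\ne n$ we have $J^{(\ell)}=J^\ell$ for all $\ell\in\mathbb N$. $\blacksquare$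

## 11. From powers of $J$ back to powers of $\mathfrak b$

We return to the general setting and prove parts 2 and 3 of Theorem 2. Put
$$D_k=(J^{(k)}+IS)/IS\subset B .$$
By the Key Lemma with $i=0$, and since $J^k\subseteq J^{(k)}$,
$$\omega^k\subseteq D_k\subseteq\omega^{(k)},\qquad D_1=\omega=\omega^{(1)}. \tag{7}$$
If $J^{(k)}=J^k$, then $D_k=\omega^k$. So the converse direction amounts to $D_k=\omega^{(k)}$: every element of $\omega^{(k)}$ should lift to $J^{(k)}$.

**Tools.** For a prime $P$ and a finitely generated $S_P$-module $M$ let $H^i(M)$ be local cohomology with support in $PS_P$. It vanishes for $i<\operatorname{depth}M$, and $H^0(M)=M$ if $M$ has finite length. By Peskine–Szpiro, $S/J$ is CM, since it is linked to the CM ring $S/IS$ by the regular sequence $a_1,\dots,a_g$ in the regular ring $S$.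

**Proposition 12.** $D_2=\omega^{(2)}$ always. Under the hypotheses of Theorem 2(3), $D_k=\omega^{(k)}$ for $1\le k\le\ell$.

*Proof.* Induct on $k$; the case $k=1$ is in (7). Let $k\ge2$ (with $k=2$ only, if the hypotheses of Theorem 2(3) are not assumed), suppose $D_j=\omega^{(j)}$ for $1\le j<k$, and suppose that $C=\omega^{(k)}/D_k\ne0$. For $1\le i\le k$ write $N_i=J^{(k)}\cap\mathfrak a^i$.

**Step 1: localize where $C$ has finite length.** Let $P\supseteq IS$ be a minimal prime of the support of $C$, and localize everything at $P$, without changing notation. Then $C$ is nonzero of finite length. We record: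

- $P\supseteq J$, since otherwise $\omega B_P=B_P$ and $C=0$. Also $P\ne J$, because $P\supseteq IS$.
- $\dim B_P\ge2$, since $\omega^kB_Q=\omega^{(k)}B_Q$ whenever $\operatorname{ht}Q\le1$, and $\omega^k\subseteq D_k$.
- If $k\ge3$, then $\dim B_P\ge3$. Indeed, if $\dim B_P=2$, the contraction of $P$ to $A$ has height $\le2$, so $A$ is Gorenstein there, $\mathfrak b$ is principal there, and $\omega B_P$ is principal; then $\omega^kB_P=\omega^{(k)}B_P$ and $C=0$.
- $\operatorname{depth}S_P=\operatorname{ht}P=g+\dim B_P\ge3$.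

**Step 2: the obstruction lands in $H^2(N_1)$.** The module $\omega^{(k)}$ is torsion-free over $B_P$, so $H^0(\omega^{(k)})=0$, and $0\to D_k\to\omega^{(k)}\to C\to0$ gives $0\ne C=H^0(C)\hookrightarrow H^1(D_k)$. Since $J^{(k)}\subseteq J$, (1) gives $J^{(k)}\cap IS=J^{(k)}\cap\mathfrak a=N_1$, so there is an exact sequence
$$0\to N_1\to J^{(k)}\to D_k\to0 .$$
Here $H^1(J^{(k)})=0$: it sits between $H^0(S/J^{(k)})$, which is $0$ because $\operatorname{Ass}(S/J^{(k)})=\{J\}$ and $P\neq J$, and $H^1(S_P)=0$. So $H^1(D_k)\hookrightarrow H^2(N_1)$. It remains to show $H^2(N_1)=0$, which is the contradiction.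

**Step 3: $H^2(N_{k-1})=0$.** By the Key Lemma with $i=k-1$, $N_{k-1}\subseteq\mathfrak a^{k-1}J$; the other inclusion is clear, so $N_{k-1}=\mathfrak a^{k-1}J$. Because $\mathfrak a^k\subseteq\mathfrak a^{k-1}J$, we have
$$\mathfrak a^{k-1}/\mathfrak a^{k-1}J\cong(\mathfrak a^{k-1}/\mathfrak a^k)\otimes S/J ,$$
and by quasi-regularity this is a free $S/J$-module. Now $(S/J)_P$ is CM of dimension $\operatorname{ht}P-g=\dim B_P\ge2$, so $H^1(\mathfrak a^{k-1}/\mathfrak a^{k-1}J)=0$. Similarly $S/\mathfrak a^{k-1}$ has a filtration by free $S/\mathfrak a$-modules, so it is CM, of dimension $\dim B_P\ge2$ at $P$, and $H^1(S/\mathfrak a^{k-1})=0$. With $H^2(S_P)=0$ this gives $H^2(\mathfrak a^{k-1})=0$. The sequence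
$$H^1(\mathfrak a^{k-1}/\mathfrak a^{k-1}J)\to H^2(\mathfrak a^{k-1}J)\to H^2(\mathfrak a^{k-1})$$
has zero ends, so $H^2(N_{k-1})=0$. If $k=2$, this is $H^2(N_1)=0$ and we are done, without any use of the hypotheses in Theorem 2(3).

**Step 4: for $k\ge3$, pass from $N_{i+1}$ to $N_i$, $1\le i\le k-2$.** Before localization, consider
$$N_i\to\bigoplus_{|\alpha|=i}B,\qquad\sum_{|\alpha|=i}c_\alpha a^\alpha\mapsto(\bar c_\alpha)_\alpha .$$

- It is well defined: two expressions of the same element have coefficients differing by elements of $\mathfrak a\subset IS$, by (2).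
- Its kernel is $N_{i+1}$: if all $\bar c_\alpha=0$, then $c_\alpha\in IS\cap J=\mathfrak a$ by the Key Lemma and (1); conversely, for elements of $\mathfrak a^{i+1}$ the $c_\alpha$ lie in $\mathfrak a\subset IS$ by (2).
- Its image is $\bigoplus_\alpha\omega^{(k-i)}$: "$\subseteq$" is the Key Lemma. For "$\supseteq$", the induction hypothesis $\omega^{(k-i)}=D_{k-i}$ says that elements of $\omega^{(k-i)}$ lift to $J^{(k-i)}$, and $J^{(k-i)}a^\alpha\subset J^{(k)}\cap\mathfrak a^i=N_i$.

So there is an exact sequence
$$0\to N_{i+1}\to N_i\to\bigoplus_{|\alpha|=i}\omega^{(k-i)}\to0 .$$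
Here $2\le k-i\le k-1\le\ell-1$, so the depth hypothesis covers $\mathfrak b^{(k-i)}$. It passes to $\omega^{(k-i)}\cong\mathfrak b^{(k-i)}B$: the map $A\to A[Y]=B$ is flat with CM fibres, so for $\mathfrak p$ the contraction of $P$ to $A$, with $F=B_P/\mathfrak pB_P$,
$$\operatorname{depth}\omega^{(k-i)}_P=\operatorname{depth}\mathfrak b^{(k-i)}_{\mathfrak p}+\dim F\ge\min(3,\dim A_{\mathfrak p})+\dim F\ge\min(3,\dim B_P)=3 .$$
Hence $H^2(\omega^{(k-i)})=0$ at $P$, and $H^2(N_{i+1})=0$ implies $H^2(N_i)=0$. Starting from Step 3 and taking $i=k-2,k-3,\dots,1$, we get $H^2(N_1)=0$. $\square$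

**Proof of Theorem 2(2) and (3).** If $J^{(j)}=J^j$, then $D_j=\omega^j$. If also $D_j=\omega^{(j)}$, then $\omega^{(j)}=\omega^j$, and $\mathfrak b^{(j)}=\mathfrak b^j$ by Lemma 6. By Proposition 12 this applies to $j=2$ in (2), and to all $1\le j\le\ell$ in (3). The converse implications are Theorem 2(1), together with $\mathfrak b^{(1)}=\mathfrak b$. $\square$

## 12. Gorenstein rings, and the $2$-minors of a symmetric $3\times3$ matrix

**Proof of Corollary 3.**

**Step 1: $A$ Gorenstein.** Then $\mathfrak b$ is invertible, so all its powers are invertible, hence divisorial, and Theorem 2(1) applies for every $\ell$.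

**Step 2: $2\operatorname{cl}(\omega_A)=0$ and $A$ not Gorenstein.** The first condition says that $\mathfrak b^{(2)}$ is principal. If $J^{(2)}=J^2$, then $\mathfrak b^2=\mathfrak b^{(2)}$ by Theorem 2(2), so $\mathfrak b^2=\mathfrak b\cdot\mathfrak b$ is principal and nonzero. Then $\mathfrak b$ is invertible, and $A$ is Gorenstein, a contradiction.

**Step 3: the example.** Let $R=K[z_{ij}:1\le i\le j\le3]$, $z_{ji}=z_{ij}$, let $I$ be the ideal of $2$-minors of $(z_{ij})$, and let $T=K[x_1,x_2,x_3]$.

*The ring.* The map $z_{ij}\mapsto x_ix_j$ kills the $2$-minors and has image the second Veronese subring $T_{\mathrm{even}}$. In $R/I$ we have $z_{ij}z_{kl}=z_{il}z_{kj}$, so two indices in different factors of a monomial may be exchanged (use $z_{ij}=z_{ji}$ to put them in the right position), and indices within a factor may be exchanged too. So a monomial in the $z_{ij}$ depends, in $R/I$, only on the multiset of its indices. These classes go to distinct monomials of $T$, so $A=R/I\cong T_{\mathrm{even}}$. This is a domain. It is normal, being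 the intersection of $T$ with its own fraction field. It is CM: $x_1^2,x_2^2,x_3^2$ is a regular sequence on $T=T_{\mathrm{even}}\oplus T_{\mathrm{odd}}$, hence on the direct summand $A$ of $T$, whose dimension is $3$. (The only singular point to consider is the homogeneous maximal ideal: inverting some $x_i^2$, $A$ becomes the even part of $T_{x_i}$, a polynomial ring in the $x_j/x_i$, $j\ne i$, over $K[x_i^{2},x_i^{-2}]$, which is regular.)

*The canonical module.* Up to shift, $\omega_A$ is the odd-degree part $T_{\mathrm{odd}}$ (Goto–Watanabe). So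
$$\omega_A\cong\mathfrak b=x_1T_{\mathrm{odd}}=(x_1^2,x_1x_2,x_1x_3)A .$$
Let $A_+$ be the ideal of elements of positive degree. Since $T_{\mathrm{odd}}\cdot T_{\mathrm{odd}}$ generates $A_+$, we have $\mathfrak b^2=x_1^2A_+$. The maximal ideal $A_+$ has height $3$, so it is the unit ideal at all height-one primes, and
$$\mathfrak b^{(2)}=x_1^2A\supsetneq x_1^2A_+=\mathfrak b^2 .$$
By Theorem 2(2), $J^{(2)}\ne J^2$. This also fits Step 2: $\mathfrak b^{(2)}$ is principal, so $2\operatorname{cl}(\omega_A)=0$, while $\mathfrak b$ is not invertible, because $\mathfrak b^2=x_1^2A_+$ is not. $\blacksquare$
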